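# Proper dimension of the mapping class groups of $N_4$ and $N_5$

## 1. Three dimensions that agree for $\mathcal N_4$ and $\mathcal N_5$

Let $N_g$ be the closed non-orientable surface of genus $g$ (the connected sum of $g$ projective planes) and $\mathcal N_g$ its mapping class group, the group of isotopy classes of homeomorphisms of $N_g$.

**Theorem A.** $\underline{\mathrm{gd}}(\mathcal N_4)=\underline{\mathrm{cd}}(\mathcal N_4)=\mathrm{vcd}(\mathcal N_4)=3$ and $\underline{\mathrm{gd}}(\mathcal N_5)=\underline{\mathrm{cd}}(\mathcal N_5)=\mathrm{vcd}(\mathcal N_5)=5$.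

**Theorem B.** Let $g\in\{4,5\}$, $G=\mathcal N_g$, $v=2g-5$.

1. If $M$ is an $\mathcal O_{\mathcal F}G$-module with $M(G/1)=0$, then $H^n_{\mathcal F}(G;M)=0$ for all $n\ge v$. So for every $M$, $H^v_{\mathcal F}(G;M)$ is a quotient of $H^v_{\mathcal F}(G;M_1)$, where $M_1\subset M$ is the submodule with $M_1(G/1)=M(G/1)$ and $M_1(G/H)=0$ for $H\ne1$.
2. If $H\le G$ has finite index, then $\underline{\mathrm{gd}}(H)=\underline{\mathrm{cd}}(H)=\mathrm{vcd}(H)=v$. If $1\to A\to H'\to H\to1$ is exact with $A$ finite, then the minimal dimension of a model for $\underline EH'$ is $v$.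

The question comes from Cristhian E. Hidber, Luis Jorge Sánchez Saldaña and Alejandra Trujillo-Negrete, "On the dimension of the mapping class groups of a non-orientable surface", arXiv:2007.12542 (2020). Two facts are taken as known: $\mathrm{vcd}(\mathcal N_g)=2g-5$ for $g\ge3$, and $\underline{\mathrm{gd}}=\underline{\mathrm{cd}}=\mathrm{vcd}$ for $\mathcal N_g$ with $g\ne4,5$. With Theorem A the equality holds for every $g$.

In plain words: $\mathcal N_g$ has torsion, so it cannot act freely on a finite-dimensional contractible complex. It can act with finite stabilizers, on a complex in which every finite subgroup has a contractible fixed set. How small can the dimension of such a complex be? A torsion-free subgroup of finite index forces dimension at least $\mathrm{vcd}$. The theorem says that torsion costs nothing more.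

## 2. Models for proper actions, and the one inequality to prove

Let $G$ be a virtually torsion-free group and $\mathcal F$ the family of its finite subgroups.

**Definition (models).** A model for $\underline EG$ is a $G$-CW-complex $X$ such that $X^F$ is contractible (in particular non-empty) for $F\in\mathcal F$ and $X^F=\emptyset$ for every other subgroup $F$. It exists and is unique up to proper $G$-homotopy. $\underline{\mathrm{gd}}(G)$ is the minimal dimension of a model.

If $G$ is finite, a point is a model. If $G$ is torsion-free, a model is a free contractible $G$-complex. For $D_\infty=\langle t,\mu\rangle$ acting on $\mathbb R$ by $t(u)=u+2$, $\mu(u)=-u$, the line is a model: the non-trivial finite subgroups are generated by the reflections $\nu_k=t^k\mu$ in the integers $k$, and each fixes one point.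

**Definition (Bredon cohomology).** $\mathcal O_{\mathcal F}G$ has as objects the $G$-spaces $G/H$, $H\in\mathcal F$, and as morphisms the $G$-maps. An $\mathcal O_{\mathcal F}G$-module is a contravariant functor to abelian groups. $\underline{\mathrm{cd}}(G)$ is the length of a shortest projective resolution of the constant module $\mathbb Z_{\mathcal F}$; equivalently, the largest $n$ with $H^n_{\mathcal F}(G;M)\ne0$ for some $M$.

For example, a $\mathbb ZG$-module $N$ gives an $\mathcal O_{\mathcal F}G$-module with value $N$ at $G/1$ and $0$ elsewhere. If $X$ is a model, then $G/H\mapsto C_n(X^H)$ is the direct sum, over the $G$-orbits of $n$-cells $\sigma$, of the free modules $\mathbb Z[?,G/G_\sigma]$. By Yoneda, $\mathrm{Hom}(\mathbb Z[?,G/H],M)=M(G/H)$. The complex $C_*(X^?)$ is a projective resolution of $\mathbb Z_{\mathcal F}$, so $H^*_{\mathcal F}(G;M)$ is the cohomology of $\mathrm{Hom}(C_*(X^?),M)$.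

This gives $\underline{\mathrm{cd}}\le\underline{\mathrm{gd}}$. If $U\le G$ is torsion-free of finite index, evaluating a projective resolution at $G/1$ gives a projective resolution of $\mathbb Z$ over $\mathbb ZU$, because $\mathbb Z[G/H]$ is $\mathbb ZU$-free for $H$ finite. So $\mathrm{vcd}\le\underline{\mathrm{cd}}$. Finally $\underline{\mathrm{gd}}\le\max(3,\underline{\mathrm{cd}})$ (Lück–Meintrup 2000). Hence
$$\mathrm{vcd}(G)\le\underline{\mathrm{cd}}(G)\le\underline{\mathrm{gd}}(G)\le\max(3,\underline{\mathrm{cd}}(G)).\tag{1}$$
For $g=4,5$ we have $2g-5\ge3$, so *Theorem A follows once $\underline{\mathrm{cd}}(\mathcal N_g)\le2g-5$.*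

Try $g=3$ by hand. $\mathcal N_3\cong GL_2(\mathbb Z)$ is finitely generated and virtually free, so by Karrass–Pietrowski–Solitar it acts on a tree with finite stabilizers. Finite subgroups fix non-empty subtrees and infinite subgroups fix nothing, so the tree is a model for $\underline EG$ of dimension $1=2\cdot3-5$. For $g=4,5$ the natural contractible space is Teichmüller space, of dimension $3g-6$, that is $6$ and $9$. This is too large, so the bound must come from cohomology.

*Conventions.* $D_n$ is dihedral of order $2n$. $H_c^*$ is cohomology with compact supports and $\mathbb Z$-coefficients unless indicated; on a locally finite complex it is computed by finitely supported cellular cochains. $W(K)=N(K)/K$ for a finite subgroup $K$.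

## 3. The numbers $d(K)$ and induction over finite subgroups

In this section $\Gamma$ is a group with a cocompact model $X$ for $\underline E\Gamma$ that is a locally finite simplicial complex in which every simplex is fixed pointwise by its stabilizer. There are then finitely many conjugacy classes of finite subgroups. $W(K)$ acts cocompactly on $X^K$: a simplex $\gamma\sigma$ lies in $X^K$ iff $\gamma^{-1}K\gamma\le\Gamma_\sigma$; there are finitely many orbits of simplices $\sigma$ and finitely many subgroups of each $\Gamma_\sigma$, so there are finitely many $N(K)$-orbits.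

**Definition ($d(K)$).** For $K\le\Gamma$ finite, put
$$X^K_{\rm sing}=\bigcup_{E\supsetneq K}X^E,\qquad d(K)=\max\{n:H_c^n(X^K,X^K_{\rm sing})\ne0\}$$
($-\infty$ if there is no such $n$). Clearly $d(K)\le\dim X^K$.

The simplices of $X^K\setminus X^K_{\rm sing}$ are those with stabilizer exactly $K$. For $D_\infty$ on $\mathbb R$ with vertex set $\mathbb Z$: $d(\langle\nu_k\rangle)=0$ (a point, nothing removed), and $H_c^*(\mathbb R,\mathbb Z)$ is $\bigoplus_{\rm edges}\mathbb Z$ in degree $1$, so $d(1)=1$.

**Lemma 1** (cf. Degrijse–Martínez-Pérez, J. reine angew. Math. 721 (2016)).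

1. If $M$ is an $\mathcal O_{\mathcal F}\Gamma$-module and $n>d(K)$ for all finite $K$ with $M(\Gamma/K)\ne0$, then $H^n_{\mathcal F}(\Gamma;M)=0$. Moreover $\underline{\mathrm{cd}}(\Gamma)=\max_Kd(K)$.
2. If $\Gamma$ is virtually torsion-free, $H_c^n(X^K)=0$ for $n>\mathrm{vcd}\,W(K)$.
3. Let $A\subset B$ be subcomplexes of $X$ and $\mathcal S$ a set of finite subgroups such that $B\setminus A$ is the union of all open simplices of $X$ with stabilizer in $\mathcal S$. If $H_c^j(X^E,X^E_{\rm sing})=0$ for all $E\in\mathcal S$, then $H_c^j(B,A)=0$.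
4. If $\Gamma$ is virtually torsion-free and $d(E)\le m$ for all finite $E\supsetneq K$, then $d(K)\le\max(\mathrm{vcd}\,W(K),m+1)$.

*Proof.* (1) Let $M$ be concentrated on the class of $\Gamma/K$. In $\mathrm{Hom}(C_*(X^?),M)$ only simplices with stabilizer conjugate to $K$ count, so it equals $\mathrm{Hom}_{W(K)}(C_*,M(\Gamma/K))$ with $C_*=C_*(X^K,X^K_{\rm sing})$, a bounded complex of finitely generated free $\mathbb ZW(K)$-modules. Every $W(K)$-module occurs as $M(\Gamma/K)$: a composite $\Gamma/K\to\Gamma/H\to\Gamma/K$ with $K,H$ finite consists of isomorphisms, so we may let all non-isomorphisms act by zero. For $M(\Gamma/K)=\mathbb ZW(K)$ the complex is that of finitely supported cochains of $(X^K,X^K_{\rm sing})$. So $d(K)\le\underline{\mathrm{cd}}(\Gamma)$.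

Conversely, write $W=W(K)$, $d=d(K)$ and let $m$ be the top degree of $C_*$. If $m>d$, then $\mathrm{Hom}(C_{m-1},\mathbb ZW)\to\mathrm{Hom}(C_m,\mathbb ZW)$ is onto a finitely generated free module, hence split. Dualizing, $C_m\to C_{m-1}$ is split injective, and $C_*$ is homotopy equivalent to a complex of finitely generated projectives of length $m-1$, with $C_{m-1}/C_m$ in its top degree. Inductively $C_*$ is homotopy equivalent to a projective complex of length $\le d$ (to $0$ if $d=-\infty$). So $H^n(\mathrm{Hom}_W(C_*,N))=0$ for all $N$ and all $n>d$.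

For general $M$ let $M_j(\Gamma/H)=M(\Gamma/H)$ if $|H|\le j$ and $0$ otherwise. A morphism $\Gamma/H\to\Gamma/K$ forces $|H|\le|K|$ and induces $M(\Gamma/K)\to M(\Gamma/H)$, so $M_j$ is a submodule. The filtration is finite, and its subquotients are finite direct sums of modules concentrated on one class. The long exact sequences give the claim.

(2) $W(K)$ is virtually torsion-free: a torsion-free finite-index subgroup of $N(K)$ embeds in it with finite index. A torsion-free finite-index $U\le W(K)$ acts freely and cocompactly on the contractible $X^K$, so $H_c^n(X^K)=H^n(U;\mathbb ZU)$.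

(3) The stabilizer of a coface of a simplex is contained in the stabilizer of the simplex, and they are equal iff their orders agree. So the finitely supported cochains of $(B,A)$ on simplices with stabilizer of order $\le j$ form a subcomplex. The graded pieces of this finite filtration are direct sums of complexes $C_c^*(X^E,X^E_{\rm sing})$, $E\in\mathcal S$.

(4) By (3) with $A=\emptyset$, $B=X^K_{\rm sing}$, we get $H^j_c(X^K_{\rm sing})=0$ for $j>m$. Use (2) and the exact sequence $H_c^{j-1}(X^K_{\rm sing})\to H_c^j(X^K,X^K_{\rm sing})\to H_c^j(X^K)$. $\square$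

So the task is: **show $d(K)\le2g-5$ for every finite $K\le\mathcal N_g$.**

## 4. A cocompact model inside Teichmüller space

From now on $S=N_g$ with $g\in\{4,5\}$, $\pi=\pi_1(S)$ (centreless; identified with $\mathrm{Inn}(\pi)$), and $G=\mathcal N_g=\mathrm{Out}(\pi)$ (Dehn–Nielsen–Baer).

Let $\hat S\to S$ be the orientation double cover with deck involution $\sigma$, and $\pi^+=\pi_1(\hat S)$. Automorphisms of $\pi$ come from homeomorphisms, which preserve the orientation character, so $\pi^+$ is characteristic in $\pi$. The centralizer of $\pi^+$ in $\pi$ is trivial, so $\pi$ embeds in $\mathrm{Aut}(\pi^+)$ by conjugation. Also $\mathrm{Aut}(\pi)\to\mathrm{Aut}(\pi^+)$ is injective: if $f$ is the identity on $\pi^+$, then $x^{-1}f(x)$ centralizes $\pi^+$. Its image is the normalizer of $\pi$ in $\mathrm{Aut}(\pi^+)$. Dividing by $\pi$, we get $G=C(\sigma)/\langle\sigma\rangle$, where $C(\sigma)\le\mathrm{Mod}^\pm(\hat S)=\mathrm{Out}(\pi^+)$ is the centralizer, equal to the normalizer, of the order-two group $\langle\sigma\rangle=\pi/\pi^+$.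

Put $T=T(\hat S)^\sigma$, the space of classes of discrete faithful representations $\pi\to\mathrm{Isom}(\mathbb H^2)$. $G$ acts properly on $T$. For finite $F\le G$ let $\hat F\le\mathrm{Mod}^\pm(\hat S)$ be its finite group of lifts; then $T^F=T(\hat S)^{\hat F}\ne\emptyset$ by Nielsen realization (Kerckhoff 1983). Let $\Gamma_F\le\mathrm{Aut}(\pi)$ be the preimage of $F$:
$$1\to\pi\to\Gamma_F\xrightarrow{\ \theta\ }F\to1 .$$
A discrete faithful representation of $\pi$ whose class is fixed by $F$ extends uniquely to $\Gamma_F$, because the image of $\pi$ has trivial centralizer. The extension is discrete, since $\pi$ has finite index. It is faithful: its kernel meets $\pi$ trivially, so it commutes with $\pi=\mathrm{Inn}(\pi)$, and an automorphism commuting with all inner automorphisms is trivial as $\pi$ is centreless. So $\Gamma_F$ is a cocompact NEC group (a discrete cocompact group of isometries of $\mathbb H^2$), the orbifold group of $O_F:=S/F$, and $T^F=T(\Gamma_F)\cong\mathbb R^d$ (Macbeath–Singerman 1975).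

**Lemma 2.** There is a $G$-invariant codimension-$0$ smooth submanifold with boundary $X\subset T$ which is a cocompact model for $\underline EG$, with a locally finite $G$-equivariant triangulation in which every simplex is fixed pointwise by its stabilizer. For finite $F$, $X^F=X\cap T^F$ is a subcomplex and a codimension-$0$ submanifold with boundary of $T^F$; so $\dim X^F=\dim T^F$.

*Proof.* **Step 1: a vector field that lengthens short curves.** Let $\varepsilon_0>0$ be so small that on a hyperbolic $\hat S$ the simple closed geodesics of length $\le\varepsilon_0$ are disjoint. Let $\alpha$ run over the isotopy classes of essential simple closed curves on $\hat S$. For disjoint curves the differentials $d\ell_\alpha$ are linearly independent everywhere (Fenchel–Nielsen coordinates). For $p\in T(\hat S)$ let $A_p=\{\alpha:\ell_\alpha(p)\le\varepsilon_0\}$, a finite set of disjoint curves. By local finiteness of the length spectrum, on a neighbourhood $U$ of $p$ every curve of length $\le\varepsilon_0$ lies in $A_p$. Shrink $U$ so that it is invariant under the finite stabilizer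 $P$ of $p$ in $\mathrm{Mod}^\pm(\hat S)$ and $gU\cap U=\emptyset$ for $g\notin P$. Choose a smooth vector field on $U$ with $d\ell_\alpha=1$ on it for all $\alpha\in A_p$. As $A_p$ is $P$-invariant and the condition is affine, we may average over $P$, then transport to the orbit of $U$. Gluing by an invariant partition of unity gives a smooth $\mathrm{Mod}^\pm(\hat S)$-invariant field $V$ with $d\ell_\alpha(V)=1$ wherever $\ell_\alpha\le\varepsilon_0$. By invariance, $V$ is tangent to fixed sets of finite groups; restrict it to $T$.

**Step 2: thick parts are cocompact.** For $\delta>0$ the set $\{x\in T:\text{all }\ell_\alpha(x)\ge\delta\}$ is cocompact under $G$. By Mumford's theorem it lies in $\mathrm{Mod}^\pm(\hat S)\cdot C$ with $C$ compact. If $mx_0\in T$ with $x_0\in C$, then $m^{-1}\sigma m$ fixes $x_0$. Only finitely many elements fix a point of $C$, and $m^{-1}\sigma m$ determines the coset $C(\sigma)m$; so $m$ lies in finitely many cosets $C(\sigma)m_j$. Hence the set is closed and contained in $C(\sigma)\cdot\bigcup_jm_jC$.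

**Step 3: the flow.** Along the forward flow $\ell_\alpha$ grows at unit rate while it is $\le\varepsilon_0$, so it never drops below $\min(\ell_\alpha(0),\varepsilon_0)$. The flow line stays in a cocompact set as in Step 2, so the forward flow is complete. After time $\varepsilon_0$ all $\ell_\alpha$ are $\ge\varepsilon_0$.

**Step 4: the space $X$.** Let $h:(0,\infty)\to[0,\infty)$ be smooth with $h=0$ on $[\varepsilon_0,\infty)$, $h>0$ and $h'<0$ on $(0,\varepsilon_0)$, and $h(t)\to\infty$ as $t\to0$. Put $f=\sum_\alpha h(\ell_\alpha)$ on $T$, a locally finite sum, and $X=\{f\le1\}$. Then $df(V)<0$ where $f>0$, and $f=0$ after flow time $\varepsilon_0$. So $1$ is a regular value, also on each $T^F$, to which $V$ is tangent. $X$ is closed and contained in some $\{\ell_\alpha\ge\delta\}$, so it is cocompact. The first hitting time of $X$ is continuous and invariant, so the flow gives an equivariant deformation retraction $T\to X$. Hence $X^F\simeq T^F$ is contractible for $F$ finite, and $X^F=\emptyset$ for $F$ infinite because the action is proper. The set $\{f<1\}\cap T^F$ is open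 and non-empty in $T^F$, so $\dim X^F=\dim T^F$.

**Step 5: the triangulation.** The flow gives an invariant smooth collar of $\partial X$, so the double of $X$ is a smooth proper cocompact $(G\times\mathbb Z/2)$-manifold. By Illman (J. reine angew. Math. 524 (2000)) it has an equivariant triangulation in which fixed sets are subcomplexes; after subdivision each simplex is fixed pointwise by its stabilizer. The fixed set $\partial X$ of $\mathbb Z/2$ is a subcomplex. An open simplex outside $\partial X$ is connected, so it lies in one half. Thus $X$ is a subcomplex. $\square$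

## 5. Finite subgroups as quotient orbifolds

$O_F=S/F$ has an underlying compact surface $Q$, $k$ cone points of orders $m_1,\dots,m_k$, and mirror boundary with $r$ corner points of orders $n_1,\dots,n_r$; the local group at a corner of order $n$ is $D_n$. Its Euler characteristic is $\chi(S)/|F|$:
$$\chi(O_F)=\chi(Q)-\sum_i\Bigl(1-\tfrac1{m_i}\Bigr)-\tfrac12\sum_j\Bigl(1-\tfrac1{n_j}\Bigr)=-\frac{g-2}{|F|}.\tag{2}$$
Since $S$ is non-orientable, $\Gamma_F$ contains orientation-reversing elements. The orientable double of $O_F$ has underlying Euler characteristic $2\chi(Q)$ and $2k+r$ cone points, so its Teichmüller space has dimension $-6\chi(Q)+2(2k+r)$; the dimension for $\Gamma_F$ is half of that: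
$$\dim T^F=-3\chi(Q)+2k+r .\tag{3}$$
All orders are at least $2$, so (2) gives
$$2k+r\le4\chi(Q)+\frac{4(g-2)}{|F|},\tag{4}$$
with equality iff all orders are $2$. If $Q$ were closed and orientable, $S$ would be orientable. So this does not happen; in particular $Q\ne S^2$ and $\chi(Q)\le1$.

As $\ker\theta=\pi$ is torsion-free, *$\theta$ is injective on finite subgroups of $\Gamma_F$.* For example, a corner of order $n$ puts a copy of $D_n$ in $F$, and if $|F|$ is odd there are no reflections.

We write $D(m_1,\dots,m_k;n_1,\dots,n_r)$ if $Q$ is a disc, and call this the *type* of $F$. The group of $D(;n_1,\dots,n_r)$ is generated by the side reflections $c_1,\dots,c_r$, with cyclically adjacent products of orders $n_j$. The group of $D(m;n_1,\dots,n_r)$ is generated by $x,c_0,\dots,c_r$ with $x^m=c_i^2=(c_{i-1}c_i)^{n_i}=1$ and $c_r=xc_0x^{-1}$.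

**Lemma 3 (non-orientability test).** If $Q$ is a disc, no character $\varepsilon:F\to\{\pm1\}$ is $-1$ on $\theta$(reflections) and $+1$ on $\theta$(cone generators).

*Proof.* $S=\mathbb H^2/\ker\theta$ is orientable iff the orientation character of $\Gamma_F$ is trivial on $\ker\theta$, that is, factors through $\theta$. Since $S$ is non-orientable, it does not factor. For a disc, $\Gamma_F$ is generated by reflections and cone generators, on which the orientation character is $-1$ and $+1$. $\square$

*Example 1.* Let $F=\mathbb Z/2$ and consider $D(2,2,2,2;)$, all generators mapping to the involution. The kernel is torsion-free, and $\chi(O)=1-2=-1$, so the covering surface has $\chi=-2$. The test is passed, because reflections and cone generators have the same image. So the surface is $N_4$, and here $\dim T^F=-3+8=5$.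

*Example 2.* Let $F=\{1,\alpha,\beta,\gamma\}$ be the Klein four-group and $D(2,2;2,2)$, with edges mapping to $\alpha,\beta$ and cone generators to $\alpha,\gamma$. Then $\chi(O)=1-1-\frac12=-\frac12$, so the surface has $\chi=-2$. It is non-orientable because $\alpha$ would need both signs. So this is $N_4$ again, with $\dim T^F=3$. With both cone labels equal to $\gamma=\alpha\beta$ the character $\alpha,\beta\mapsto-1$ exists, and the surface would be orientable. The first labelling returns in Section 14.

## 6. Normalizers as mapping class groups of orbifolds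

Every isomorphism between cocompact NEC groups is induced by an equivariant homeomorphism of $\mathbb H^2$ (Macbeath 1967; Zieschang–Vogt–Coldewey, LNM 835), unique up to equivariant isotopy (Zieschang–Vogt–Coldewey; Earle–McMullen 1988). So $\mathrm{Out}(\Gamma_F)\cong M(O_F)$, the group of isotopy classes of homeomorphisms of $Q$ preserving cone points, corners and their orders.

The preimage of $N_G(F)$ in $\mathrm{Aut}(\pi)$ is the normalizer of $\Gamma_F$. If $\varphi\in\mathrm{Aut}(\Gamma_F)$ preserves $\pi$, then for $\gamma\in\Gamma_F$ and $x\in\pi$ we have $\varphi(\gamma(x))=\varphi(\gamma)(\varphi(x))$, so $\varphi$ is conjugation by $\varphi|_\pi\in\mathrm{Aut}(\pi)$. Dividing by $\Gamma_F$,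
$$W(F)\cong\{[\varphi]\in\mathrm{Out}(\Gamma_F):\varphi(\pi)=\pi\}\le M(O_F).\tag{5}$$
The condition $\varphi(\pi)=\pi$ says $\theta\varphi=\bar\varphi\theta$ for some $\bar\varphi\in\mathrm{Aut}(F)$. The same computation shows: *an isomorphism $\Gamma_{F_1}\to\Gamma_{F_2}$ carrying $\pi$ to $\pi$ is conjugation by an element of $\mathrm{Aut}(\pi)$, whose image in $G$ conjugates $F_1$ to $F_2$, and subgroups accordingly.* We call this the *conjugation principle*.

**Lemma 4.** Let $\hat Q$ be $Q$ with boundary circles capped off, $s$ the number of cone points plus boundary circles, $c$ the number of boundary circles carrying corners. Then $\mathrm{vcd}\,W(F)\le\mathrm{vcd}\,\mathrm{Mod}(\hat Q,s)+c$. If $Q$ is a disc and $k\le1$, then $W(F)$ is finite.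

*Proof.* A finite-index subgroup of $M(O_F)$ fixes all corners, all cone points, and all boundary circles with orientation. Forgetting corners maps it to $\mathrm{Mod}(\hat Q,s)$ (a boundary circle that is not fixed pointwise counts as a marked point). The kernel is the image of $\pi_1$ of a component of the space of ordered corner positions, by the evaluation fibration. That component is homotopy equivalent to $(S^1)^c$, so the kernel is a quotient of $\mathbb Z^c$. Take a torsion-free finite-index subgroup $U\le W(F)$ lying in this subgroup and mapping into a torsion-free finite-index subgroup of $\mathrm{Mod}(\hat Q,s)$. Its image has cohomological dimension $\le\mathrm{vcd}\,\mathrm{Mod}(\hat Q,s)$, and its kernel is free abelian of rank $\le c$.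

Let $Q$ be a disc with $k\le1$. Then $r\ge1$, since otherwise $\chi(O_F)>0$. A finite-index subgroup of $M(O_F)$ preserves each boundary edge and the orientation. Its elements can be isotoped to the identity on $\partial Q$, and are then trivial by the Alexander trick (with at most one marked point). $\square$

We need these upper bounds for $\mathrm{vcd}\,\mathrm{Mod}(\hat Q,s)$ (Harer, Ivanov):

- $S^2$: $\max(0,s-3)$; $\mathbb{RP}^2$: $\max(0,s-2)$;
- torus: $\max(1,s)$; Klein bottle $K$: $s$;
- $N_3$: $1$ if $s=0$, and $s+2$ if $s\ge1$.

They follow from Birman's exact sequences. $\mathrm{Mod}(S^2,3)$, $\mathrm{Mod}(\mathbb{RP}^2,2)$ and $\mathrm{Mod}(K)$ are finite, as are the cases with fewer points on $S^2$ and $\mathbb{RP}^2$; and $\mathrm{Mod}(T^2)\cong\mathrm{Mod}(T^2,1)\cong\mathrm{Mod}(N_3)\cong GL_2(\mathbb Z)$ has $\mathrm{vcd}=1$. The kernel of $\mathrm{Mod}(K,1)\to\mathrm{Mod}(K)$ is $\pi_1(K)$ modulo an infinite cyclic central subgroup, hence virtually $\mathbb Z$. The kernel of $\mathrm{Mod}(N_3,1)\to\mathrm{Mod}(N_3)$ is $\pi_1(N_3)$, of dimension $2$. Every further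 point adds a free kernel, hence at most $1$.

In Example 1, $s=5$ and $c=0$, so $\mathrm{vcd}\,W(F)\le2$, although $\dim X^F=5$. This is why Lemma 1(4) is worth having.

## 7. Genus five: counting dimensions

The first plan is to bound $d(F)$ for large $F$ by $\dim X^F$, and to descend to smaller $F$ by Lemma 1(4). For $g=5$ it works.

By (4), $2k+r\le4\chi(Q)+12/|F|$, so by (3) $\dim X^F\le\chi(Q)+12/|F|$:

- $\chi(Q)=1$: $\dim\le1+12/|F|$;
- $\chi(Q)=0$: $\dim\le12/|F|$;
- $\chi(Q)\le-1$: only if $|F|\le3$.

Hence $\dim X^F\le2$ for $|F|\ge7$ and $\le3$ for $|F|=5,6$. For $|F|=4$ it is $\le4$, with equality only for $\chi(Q)=1$, $2k+r=7$; then $r\ne0$, so $Q$ is a disc (for $\mathbb{RP}^2$, $r=0$). If $|F|=3$ there are no reflections and all cone points have order $3$, so (2) gives $k=\frac32(\chi(Q)+1)$, and (3) gives $\dim X^F=3$.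

**Step 1: $|F|=3$ or $|F|\ge5$.** By dimension, $d(F)\le3$; for $|F|\ge8$, $d(F)\le2$.

**Step 2: $|F|=4$.** If $\dim X^F\le3$ then $d(F)\le3$. If $\dim X^F=4$, then $Q$ is a disc with $k\le3$, $c\le1$, so $s\le4$ and $\mathrm{vcd}\,W(F)\le1+1=2$. Every $E\supsetneq F$ has $|E|\ge8$, so $d(E)\le2$, and $d(F)\le\max(2,3)=3$.

**Step 3: $|F|=2$.** Cone points have order $2$ and there are no corners (a corner group has order $\ge4$). With $b$ boundary circles, $\chi(Q)=\chi(\hat Q)-b$ and (2) reads $b+\frac k2=\chi(\hat Q)+\frac32$; also $s=b+k$. For $S^2$: $s\le7$, $\mathrm{vcd}\le4$. For $\mathbb{RP}^2$: $s\le5$, $\mathrm{vcd}\le3$. For $\chi(\hat Q)=0$: $s\le3$, $\mathrm{vcd}\le3$. For $\chi(\hat Q)=-1$: $\hat Q=N_3$, $s\le1$, $\mathrm{vcd}\le3$. Nothing else occurs. So $\mathrm{vcd}\,W(F)\le4$; all $E\supsetneq F$ have $d(E)\le3$; hence $d(F)\le4$.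

**Step 4: $F=1$.** $d(1)\le\max(\mathrm{vcd}\,G,4+1)=5$.

So $\underline{\mathrm{cd}}(\mathcal N_5)\le5$, and Theorem A holds for $g=5$. Moreover $d(K)\le4$ for every finite $K\ne1$.

## 8. Genus four: the same count falls short by two

From here on $g=4$: $\chi(O_F)=-2/|F|$, $2k+r\le4\chi(Q)+8/|F|$ and $\dim X^F\le\chi(Q)+8/|F|$. For $\chi(Q)=1$ this is $\dim=2k+r-3\le1+8/|F|$; for $\chi(Q)=0$ it is $\dim=2k+r\le8/|F|$; $\chi(Q)\le-1$ needs $|F|\le2$. For $|F|=3$ there are no reflections, so $k=\frac12(3\chi(Q)+2)$ and $\dim X^F=2$. Thus
$$\dim X^F\le1\ (|F|\ge9),\quad\le2\ (5\le|F|\le8),\quad\le3\ (|F|=4),\quad=2\ (|F|=3).\tag{6}$$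

Run the induction of Section 7 with the chain of orders $1,2,4$ and larger. From (6) we know only $d\le2$ for $5\le|F|\le8$ and $d\le3$ for $|F|=4$. Lemma 1(4) adds one at each step: $d\le4$ for $|F|=2$, and $d(1)\le5$. We want $3$. The normalizers are not to blame, since their $\mathrm{vcd}$ is small, as we shall see. The loss is in the summand "$m+1$", which treats all of $H_c^{j-1}(X^F_{\rm sing})$ as if it survived in $H_c^j(X^F,X^F_{\rm sing})$. What would suffice is the following.

**Proposition 5.** $d(F)\le1$ for every finite $F\le\mathcal N_4$ of even order $\ge4$.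

**Proposition 5 implies Theorem A for $g=4$.** For odd $|F|\ge3$, $d(F)\le2$ by (6). Let $|L|=2$. There are no corners, and $b+\frac k2=\chi(\hat Q)+1$. For $S^2$, $b=0$ is impossible, so $s=6-b\le5$ and $\mathrm{vcd}\le2$. For $\mathbb{RP}^2$: $s\le4$, $\mathrm{vcd}\le2$. For $\chi(\hat Q)=0$: $s\le2$, $\mathrm{vcd}\le2$. For $\hat Q=N_3$: $s=0$, $\mathrm{vcd}=1$. So $\mathrm{vcd}\,W(L)\le2$. All $E\supsetneq L$ have even order $\ge4$, so $d(E)\le1$ and $d(L)\le2$. Thus $d(K)\le2$ for all finite $K\ne1$, and $d(1)\le\max(3,2+1)=3$. $\square$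

The rest of the notes, up to Section 14, proves Proposition 5. Let $|F|\ge4$ be even. If $\dim X^F\le1$ there is nothing to prove; so let $\dim X^F\ge2$, whence $|F|\in\{4,6,8\}$.

## 9. Virtually free normalizers and self-normalizing overgroups

**Step 1: $\mathrm{vcd}\,W(F)\le1$.** We list the possible data.

- $\chi(Q)=1$, so $2k+r\in\{5,6\}$. Disc with $k=3$, $r=0$: $c=0$, $s=4$, and $\mathrm{vcd}\,\mathrm{Mod}(S^2,4)\le1$. Disc with $k\le2$: $\mathrm{Mod}(S^2,k+1)$ is finite and $c\le1$. For $\mathbb{RP}^2$: $r=0$, $k=3$, $\mathrm{vcd}\,\mathrm{Mod}(\mathbb{RP}^2,3)\le1$.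
- $\chi(Q)=0$, so $|F|=4$, $2k+r=2$ and all orders are $2$. If $(k,r)=(1,0)$: annulus ($\hat Q=S^2$, $s=3$), Möbius band ($\mathbb{RP}^2$, $s=2$) or Klein bottle ($s=1$), with $\mathrm{vcd}\le1$; the torus is excluded. If $(k,r)=(0,2)$: a boundary circle with exactly one corner would give reflections $c_0$ and $c_1=e^{-1}c_0e$ with $\theta(c_0c_1)$ of order $2$, impossible as $F$ is abelian. So both corners lie on one circle, $c=1$, and $\mathrm{vcd}\le0+1$ (annulus: $S^2$, $s=2$; Möbius band: $\mathbb{RP}^2$, $s=1$).

**Step 2: comparison with a tree.** $W(F)$ acts properly and cocompactly on the connected $X^F$, so it is finitely generated. Having $\mathrm{vcd}\le1$, it is virtually free (Stallings) and has a tree as model for $\underline EW(F)$ (Karrass–Pietrowski–Solitar). So $\underline{\mathrm{cd}}(W(F))\le1$. On the other hand $X^F$ is a cocompact model for $\underline EW(F)$: a finite subgroup of $W(F)$ with preimage $L\le N_G(F)$ has fixed set $X^L$. Let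
$$Y_F=\{x\in X^F:N_{G_x}(F)\ne F\},$$
the subcomplex of points with non-trivial $W(F)$-stabilizer. Lemma 1(1) for $\Gamma=W(F)$ and the trivial subgroup gives
$$H_c^j(X^F,Y_F)=0\qquad(j\ge2).\tag{7}$$

**Step 3: which overgroups remain.** Let $\mathcal B_F=\{E\supsetneq F\text{ finite}:N_E(F)=F\}$. For example $F=\langle(34)\rangle\times\langle z\rangle$ is self-normalizing in $E=\mathrm{Sym}\{2,3,4\}\times\langle z\rangle\cong D_6$, where $|z|=2$. We have $Y_F\subset X^F_{\rm sing}$, and the simplices of $X^F_{\rm sing}\setminus Y_F$ are those with stabilizer in $\mathcal B_F$. The triple $(X^F,X^F_{\rm sing},Y_F)$ and (7) give, for $j\ge2$,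
$$H_c^{j-1}(X^F,Y_F)\to H_c^{j-1}(X^F_{\rm sing},Y_F)\to H_c^j(X^F,X^F_{\rm sing})\to0.\tag{8}$$

*If $d(E)\le0$ for all $E\in\mathcal B_F$, then $d(F)\le1$:* by Lemma 1(3), $H_c^i(X^F_{\rm sing},Y_F)=0$ for $i\ge1$, so $H_c^j(X^F,X^F_{\rm sing})=0$ for $j\ge2$. So we try to show $d(E)\le0$ for every $E\in\mathcal B_F$. We shall see exactly how far this goes.

## 10. Overgroups with a one-dimensional fixed set

For $E\in\mathcal B_F$ the index of $F$ is at least $3$ (index $2$ is normal), so $|E|\ge12$ and $\dim X^E\le1$. If $\dim X^E=0$ then $d(E)\le0$. If $|F|\in\{4,8\}$, then $F$ is a Sylow $2$-subgroup of $E$, since proper subgroups of $2$-groups grow under normalizers.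

**Step 1: orbifolds of groups of order at least $12$.** Let $L\le G$ be finite with $|L|\ge12$. If $\chi(Q)=0$, then $2k+r\le\frac8{12}$ forces $k=r=0$ and $\chi(O_L)=0$, impossible. So $\chi(Q)=1$, and $2k+r=4$ or $3$ according to $\dim X^L=1$ or $0$.

*Dimension 1.* Equation (2) reads
$$\begin{aligned}D(;n_1,\dots,n_4):&\quad\textstyle\sum\frac1{n_i}=2-\frac4{|L|},\\ D(m;a,b):&\quad\textstyle\frac1m+\frac12\bigl(\frac1a+\frac1b\bigr)=1-\frac2{|L|},\\ D(m_1,m_2;)\text{ or }\mathbb{RP}^2(m_1,m_2):&\quad\textstyle\frac1{m_1}+\frac1{m_2}=1-\frac2{|L|}.\end{aligned}\tag{9}$$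
Let $|L|\ge13$. First line: $2>\sum\ge2-\frac4{13}>\frac53$, so at most one $n_i$ exceeds $2$, and the orders are $\{2,2,2,n\}$ with $3\le n\le5$. Here $n=3$ gives $|L|=24$, $n=4$ gives $16$, and $n=5$ would need $4/|L|=\frac3{10}$. Second line: for $m=2$ we need $1>\frac1a+\frac1b\ge\frac9{13}$, so $\{a,b\}=\{2,3\}$ with $|L|=24$, $\{2,4\}$ with $|L|=16$, or $\{2,5\}$, needing $2/|L|=\frac3{20}$, impossible; $m\ge3$ gives at most $\frac56<1-\frac2{13}$. Third line: no sum lies in $[1-\frac2{13},1)$. For $|L|=12$ the solutions are: orders $\{2,2,2,6\}$, $\{2,2,3,3\}$; $D(2;3,3)$, $D(2;2,6)$, $D(3;2,2)$; $D(2,3;)$, $\mathbb{RP}^2(2,3)$. In particular dimension $1$ and $|L|\ge12$ force $|L|\in\{12,16,24\}$.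

*Dimension 0.* $2k+r=3$, so ($\mathbb{RP}^2$ having $r=0$) $O_L$ is a triangle $D(;p,q,r)$ or $D(m;n)$, with
$$\frac1p+\frac1q+\frac1r=1-\frac4{|L|}\qquad\text{or}\qquad\frac1m+\frac1{2n}=\frac12-\frac2{|L|}.\tag{10}$$

**Step 2: orders of one-dimensional $E\in\mathcal B_F$.** If $|F|=4$, then $|E|/4$ is odd, so $|E|=12$. If $|F|=8$, then $|E|/8$ is odd and $\ge3$, so $|E|=24$. If $|F|=6$, then $|E|\ge18$ is a multiple of $6$, so $|E|=24$.

**Lemma 6.** Let $E\in\mathcal B_F$, $\dim X^E=1$.
(a) If $|E|=12$, then $E\cong D_6$ and $O_E$ is of type $D(;2,2,2,6)$ or $D(2;2,6)$.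
(b) If $|E|=24$, then $E\cong S_4$ and $O_E$ is of type $D(;2,2,2,3)$ or $D(2;2,3)$.

*Proof.* (a) Here $|F|=4$, a self-normalizing Sylow $2$-subgroup. Among the groups of order $12$ ($\mathbb Z/12$, $\mathbb Z/6\times\mathbb Z/2$, $A_4$, $D_6$, $\mathrm{Dic}_3$) only $D_6$ and $\mathrm{Dic}_3$ have one.

Let $E=\mathrm{Dic}_3$. It has a unique involution $u$, which is central, so no corners occur. For $D(2,3;)$, $\Gamma_E$ is generated by the two cone generators and a reflection, which map to $u$, an element of order $3$, and $u$; they generate a group of order $6$. For $\mathbb{RP}^2(2,3)$, with relation $a^2x_1x_2=1$, we have $x_1\mapsto u$, so $a^2$ has order $6$ and $a$ has order $12$. Both are impossible.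

Let $E=D_6=\langle\rho,\tau\rangle$ with $|\rho|=6$, $z=\rho^3$. Call $\tau\rho^i$ even or odd according to $i$. The automorphism $\tau\mapsto\tau\rho$, $\rho\mapsto\rho$ exchanges the parities. A character is given by arbitrary signs $\varepsilon(\rho),\varepsilon(\tau)$, and $E^{ab}\cong(\mathbb Z/2)^2$. Two involutions with product of order $3$ are reflections of equal parity: $z$ times a reflection has order $2$, and $\tau\rho^i\cdot\tau\rho^j=\rho^{j-i}$. We exclude the other types by Lemma 3.

- Orders $(2,2,3,3)$ ($c_1c_2,c_2c_3$ of order $2$; $c_3c_4,c_4c_1$ of order $3$): $c_1,c_3,c_4$ have equal parity, say even. They lie in $\langle\rho^2,\tau\rangle$, so by generation $c_2=z$ or $c_2$ is odd. Take $\varepsilon(\tau)=-1$ and $\varepsilon(\rho)=-1$ resp. $+1$: all $c_i\mapsto-1$.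
- Orders $(2,3,2,3)$: all $c_i$ are reflections; take $\varepsilon(\tau)=-1$, $\varepsilon(\rho)=1$.
- $D(2;3,3)$: all $c_i$ have equal parity, say even, and $x=z$ or $x$ is odd; $\varepsilon(\tau)=-1$, $\varepsilon(\rho)=+1$ resp. $-1$ gives $c_i\mapsto-1$, $x\mapsto+1$.
- $D(3;2,2)$: $x$ is trivial in $E^{ab}$ and $c_2$ is conjugate to $c_0$, so $c_0,c_1$ are independent in $E^{ab}$; take $\varepsilon(c_0)=\varepsilon(c_1)=-1$.
- $D(2,3;)$: $x_2$ is trivial in $E^{ab}$, so $x_1$ and the reflection $c$ are independent there; take $\varepsilon(x_1)=1$, $\varepsilon(c)=-1$.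
- $\mathbb{RP}^2(2,3)$: in $E^{ab}$, $x_2$ and $x_1=a^{-2}x_2^{-1}$ are trivial, so $E^{ab}$ is generated by $a$; impossible.

(b) By Step 1 the type is $\{2,2,2,3\}$ or $D(2;2,3)$; in both, $E$ contains two involutions with product of order $3$. Suppose a Sylow $3$-subgroup $P$ is normal. If $|F|=6$, then $F=PL$ with $|L|=2$. Let $R\supseteq L$ be a Sylow $2$-subgroup of $E$. Then $N_R(L)\ne L$ normalizes $P$ and $L$, hence $F$; being a $2$-group of order $\ge4$ it is not contained in $F$. This contradicts $N_E(F)=F$. If $|F|=8$, then $E/P\cong F$; bars denote images there. In type $\{2,2,2,3\}$, say with $c_4c_1$ of order $3$, we have $\bar c_1=\bar c_4$, so $F$ is generated by the commuting involutions $\bar c_1,\bar c_2,\bar c_3$. Hence $F=(\mathbb Z/2)^3$ with this basis, and $\bar c_i\mapsto-1$ contradicts Lemma 3. In type $D(2;2,3)$, $\bar c_1=\bar c_2$ and $\bar c_0=\bar x\bar c_1\bar x$, so $F=\langle\bar x,\bar c_1\rangle$ is dihedral of order $8$ with $\bar x,\bar c_1$ independent in $F^{ab}$; $\varepsilon(x)=1$, $\varepsilon(c_i)=-1$ contradicts Lemma 3.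

So there are four Sylow $3$-subgroups, and their normalizers have order $6$. The kernel of $E\to S_4$ lies in such a normalizer. It has no element of order $3$, since otherwise it would contain a unique Sylow $3$-subgroup, which would be normal in $E$. So its order is $\le2$. If it is $2$, the image is $A_4$; then the Sylow $2$-subgroup of $E$ is normal and contains all involutions, so no product of two involutions has order $3$, a contradiction. So $E\cong S_4$. $\square$

## 11. Overgroups of dihedral groups of order 12

Let $L\le G$ be finite and $O_L$ a triangle. Fix the hyperbolic structure and let $a,b,c\in L$ be the ($\theta$-images of the) reflections in the sides of a triangle $\Delta$. Then $S$ is tiled by the triangles $w\Delta$, $w\in L$, and $w\Delta$ meets $ws\Delta$ along its side $s\in\{a,b,c\}$. For $H\le L$ the orbifold $S/H$ is glued from triangles $Hw$ (right cosets): side $s$ of $Hw$ is a mirror if $Hws=Hw$, and otherwise is glued to side $s$ of $Hws$. This lets us read off $O_H$ by hand.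

**Lemma 7.** Let $E\cong D_6$ be of type $D(;2,2,2,6)$ or $D(2;2,6)$, and $E'\supsetneq E$ finite with $N_{E'}(E)=E$. Then $|E'|=48$, $O_{E'}=D(;2,4,6)$, and with the reflections $a,b,c$ in the sides of a suitable triangle, $(ab)^6=(bc)^4=(ac)^2=1$, we have $E=\langle a,b\rangle$. Moreover $O_E$ is of type $D(2;2,6)$, and there is an identification $E'=S_4\times\langle z\rangle$, $|z|=2$, with
$$a=((34),1),\quad b=((23),z),\quad c=((12)(34),z^i),\ i\in\{0,1\},\qquad E=\mathrm{Sym}\{2,3,4\}\times\langle z\rangle.\tag{11}$$
Conversely, both choices of $i$ define an action of $S_4\times\mathbb Z/2$ on $N_4$ for which $E=\langle a,b\rangle$ is self-normalizing and of type $D(2;2,6)$.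

*Proof.* **Step 1: $O_{E'}$ has a corner of order $6k$.** The index is $\ge3$, so $|E'|\ge36$, and by Section 10 $O_{E'}$ is as in (10). Fix a hyperbolic structure on $S$ on which $E'$ acts by isometries. $E$ is the stabilizer in $E$ of a point $p\in S$ over the corner of order $6$. So $E'_p\supseteq E$ acts faithfully on the tangent plane at $p$, is dihedral, and contains rotations of order $6$. Thus $|E'_p|=12k$, and $O_{E'}$ has a corner of order $6k$.

**Step 2: only $(2,4,6)$ remains.** $D(m;6k)$ would need $\frac1m+\frac1{12k}\in[\frac49,\frac12)$; but $m=2$ is too large and $m\ge3$ gives at most $\frac5{12}$. For triangles with an entry $6k$ and sum in $[\frac89,1)$: if $k=1$ the other two have $\frac1p+\frac1q\in[\frac{13}{18},\frac56)$, so $(2,4)$; if $k=2,3$, they are $(2,3)$; if $k\ge4$, then $\frac1p+\frac1q\in[\frac{61}{72},1)$, which is impossible. So the cases are $(2,4,6)$ with $|E'|=48$, $(2,3,12)$ with $48$, $(2,3,18)$ with $36$.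

- $(2,3,12)$: $E$ has index $2$ in $E'_p\cong D_{12}$, contradicting $N_{E'}(E)=E$.
- $(2,3,18)$: $E'=E'_p=\langle a,b\rangle\cong D_{18}$ with $ab$ of order $18$. As $c\ne a$ is an involution commuting with $a$, $c\in\{z',az'\}$ with $z'=(ab)^9$ central. Then $bc=bz'$ has order $2$, or $bc=(ab)^{-1}z'=(ab)^8$ has order $9$; but it must be $3$.

So $k=1$ and $E=E'_p=\langle a,b\rangle$, where $\Delta$ is chosen with vertex $p$.

**Step 3: the four cosets.** Number the right cosets of $E$, with $1=E$, and write the right action as $i\cdot w$. The coset $1$ is fixed by $a,b$; put $2:=1\cdot c\ne1$. As $ac=ca$, $2\cdot a=2$. By transitivity $3:=2\cdot b\notin\{1,2\}$. If $3\cdot c=3$, then $bc$ would act on $\{1,2,3\}$ as a $3$-cycle, contradicting $(bc)^4=1$. So $3\cdot c=:4$ and $4\cdot b=4$. Now $a$ fixes or swaps $3$ and $4$.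

Suppose $a$ fixes $3$ and $4$. Then the triangles are glued in a row $1\overset c-2\overset b-3\overset c-4$, with all $a$-sides mirrors. The $ab$-vertices give corners of orders $6$ (at $1$), $3$ (at $2,3$; angle $2\pi/6$) and $6$ (at $4$). The $ac$-vertices have angle $2\cdot\frac\pi2$ and the $bc$-vertex angle $4\cdot\frac\pi4$, so these are flat. This is a polygon with corners of orders $6,3,6$, neither of the two types.

So $a$ swaps $3$ and $4$. Then $O_E$ has a corner of order $6$ at $1$; the $ab$-vertex of $2,3,4$ has angle $3\pi/6$, a corner of order $2$; the $ac$-vertex of $3,4$ is interior with angle $\pi$, a cone point of order $2$; the $ac$-vertex of $1,2$ and the $bc$-vertex of $1,2,3,4$ are flat. By (2), $\chi(Q)=-\frac16+\frac12+\frac14+\frac5{12}=1$, and $\partial Q\ne\emptyset$. So $Q$ is a disc and the type is $D(2;2,6)$.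

**Step 4: the group $E'$.** Let $p:E'\to S_4$, $p(w)(i)=i\cdot w^{-1}$. Then $p(a)=(34)$, $p(b)=(23)$, $p(c)=(12)(34)$, and $p$ is onto. Its kernel has order $2$ and lies in $E$, so it is generated by an involution $z$ central in $E'$; hence $z=(ab)^3$, the central involution of $E$. Put $d=ac$, an involution over $(12)$ commuting with $a$. As $p(db)$ is a $3$-cycle, $(db)^3=z^\delta$. Let $b'=bz$, and $d'=d$ if $\delta=1$, $d'=dz$ if $\delta=0$. Then $(ab')^3=z\cdot z^3=1$ and $(d'b')^3=1$, and $d'$ commutes with $a$. So $d',b',a$ satisfy the Coxeter relations of $S_4$ and map to $(12),(23),(34)$. Hence $\langle d',b',a\rangle\cong S_4$, $E'=\langle d',b',a\rangle\times\langle z\rangle$, and $c=ad$ gives (11) with $i=1-\delta$. $E$ is the preimage of the stabilizer of $1$.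

**Step 5: the converse.** In (11), $ab$ has order $6$, $bc$ order $4$ (the permutation $(23)(12)(34)$ is a $4$-cycle), $ac$ order $2$. So (11) defines a homomorphism from the $(2,4,6)$ reflection group that preserves the orders of $a,b,c,ab,bc,ac$. It is onto, as $(ab)^3=(1,z)$. It is injective on the vertex groups (no rotation and no reflection dies), so the kernel is torsion-free. The triangle has $\chi=\frac12(\frac{11}{12}-1)=-\frac1{24}$, so the kernel has $\chi=-\frac{48}{24}=-2$. A character with $a,b\mapsto-1$ is $\mathrm{sgn}$ on $S_4$ and trivial on $z$, so $c\mapsto+1$. Hence the surface is non-orientable, i.e. $N_4$. A finite group of isometries of a closed hyperbolic surface embeds in its mapping class group, so we get a subgroup of $G$. $\mathrm{Sym}\{2,3,4\}$ is self-normalizing in $S_4$, so $E$ is self-normalizing in $E'$. The type of $E$ is given by the gluing in Step 3. $\square$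

## 12. Overgroups with $d(E)\le0$

**Lemma 8.** If $E$ is as in Lemma 6 but not of type $D(2;2,6)$, then $d(E)\le0$.

*Proof.* **Step 1: reduction to a group-theoretic claim.** $Q$ is a disc with at most one cone point, so $W(E)$ is finite (Lemma 4) and $X^E$ is a compact contractible $1$-manifold, an interval. A finite group acts on an interval through a group of order $\le2$, so $Y_E=\{x\in X^E:N_{G_x}(E)\ne E\}$ is empty, one point, or $X^E$. We show that *no finite $E'\supsetneq E$ has $N_{E'}(E)=E$.* Then $X^E_{\rm sing}=Y_E$, and for an interval relative to nothing, a point, or itself, $H^j=0$ for $j\ge1$; so $d(E)\le0$.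

Suppose $E'$ is such a group; its index is $\ge3$. If $E\cong D_6$ is of type $D(;2,2,2,6)$, Lemma 7 says that $E$ is of type $D(2;2,6)$, a contradiction. So let $E\cong S_4$.

**Step 2: the numerical cases.** $24$ divides $|E'|$ and $|E'|\ge72$, so $O_{E'}$ is as in (10). $D(m;n)$ would need $\frac1m+\frac1{2n}\in[\frac{17}{36},\frac12)$: $m=2$ is too large; $m=3$ needs $6<2n\le7.2$; $m=4$ needs $4<2n\le4.5$; $m\ge5$ needs $\frac1{2n}>\frac14$. No solution. Triangles with sum in $[\frac{17}{18},1)$ are $(2,3,7),(2,3,8),(2,3,9),(2,4,5)$, with $|E'|=168,96,72,80$; and $24\nmid80$. Let $a,b,c$ be the side reflections with $(ab)^r=(bc)^3=(ac)^2=1$, $r\in\{7,8,9\}$.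

**Step 3: $r=7,9$.** As $r$ and $3$ are odd, $a,b,c$ are conjugate, so $E'^{ab}$ has order at most $2$, and by Lemma 3 it is trivial; $E'$ is perfect. A group of order $72$ is solvable (Burnside), a contradiction. For order $168$, let $P_7=\langle ab\rangle$. Its normalizer contains $\langle a,b\rangle\cong D_7$, so has order divisible by $14$. The number of Sylow $7$-subgroups is $1$ or $8$, and $168/8=21$; so $P_7$ is normal. Then $E'/P_7$, of order $24$, is non-trivial and solvable, contradicting perfectness.

**Step 4: $r=8$, $|E'|=96$.** If the Sylow $2$-subgroup were normal, it would contain $b$ and $c$, hence $bc$ of order $3$. So there are three Sylow $2$-subgroups, giving $p:E'\to S_3$ with transitive image generated by images of involutions; so $p$ is onto and $K=\ker p$ has order $16$. As $p(bc)$ has order $3$, $p(b),p(c)$ are distinct transpositions. $p(a)$ commutes with $p(c)$, so is $1$ or $p(c)$; the latter would make $p(ab)$ of order $3$, impossible as $ab$ has order $8$. So $a\in K$. Let $R=\langle b,c\rangle\cong S_3$; then $E'=K\rtimes R$.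

Let $L\le K$ be generated by the $R$-conjugates of $a$. It is normalized by $R$ and $a$, hence normal, and $E'=LR$; so $|L|=16$ and $L=K$. Since $c$ centralizes $a$, the $R$-conjugates of $a$ are among $a_1=a$, $a_2=bab$, $a_3=cbabc$, and conjugation by $bc$ sends $a_1\mapsto a_2\mapsto a_3\mapsto a_1$ (using $bcb=cbc$). The product $a_1a_2=(ab)^2$ has order $4$, so $\langle a_1,a_2\rangle\cong D_4$ has order $8$.

Let $\bar a_i$ be the images in $K/\Phi(K)$, where $\Phi(K)$ is the Frattini subgroup. Suppose this $\mathbb F_2$-space had rank $\le2$. If $\bar a_1,\bar a_2$ are dependent, then by cyclic symmetry all $\bar a_i$ coincide and $K$ is cyclic, false since $D_4\le K$. Otherwise they generate, so $K=\langle a_1,a_2\rangle$ has order $8$, false. So the $\bar a_i$ form a basis. The character $a_i\mapsto-1$ of $K$ is $R$-invariant, so it extends to $E'=K\rtimes R$ by $b,c\mapsto-1$. This contradicts Lemma 3. $\square$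

## 13. Type $D(2;2,6)$: the estimate $d(E)\le0$ is false

**Lemma 9.** (a) The subgroups $E\cong D_6$ of $G$ of type $D(2;2,6)$ form one conjugacy class.
(b) $N_G(E)=E$.
(c) There are exactly two finite subgroups properly containing $E$, namely $E'_0\ne E'_1$, as in (11) with $i=0,1$ respectively. $X^E$ is a compact interval and $X^E_{\rm sing}=\{q_0,q_1\}$, $q_0\ne q_1$, $G_{q_i}=E'_i$.

*Proof.* Such $E$ exist by Lemma 7. Let
$$\Gamma=\langle x,c_0,c_1,c_2\mid x^2,c_i^2,(c_0c_1)^2,(c_1c_2)^6,\ c_2=xc_0x\rangle$$
and $\theta:\Gamma\to D_6=\langle\rho,\tau\rangle$ a surjection with torsion-free kernel. Up to $\mathrm{Aut}(D_6)$, $c_1\mapsto\tau$, $c_2\mapsto\tau\rho$. The image of $c_0$ is conjugate to that of $c_2$, hence odd; it commutes with $\tau$ and differs from it, so $c_0\mapsto\tau\rho^3$. The relation $xc_0x=c_2$ excludes the central involution, and conjugation of $\tau\rho^3$ by $\tau\rho^j$ is $\tau\rho^{2j-3}$; so $x\mapsto\tau\rho^2$ or $\tau\rho^5$. Call these $\theta_2,\theta_5$. There is an automorphism $\kappa$ of $\Gamma$: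
$$\kappa:\quad c_1\leftrightarrow c_2,\quad x\mapsto x,\quad c_0\mapsto xc_1x.$$
(Relations: $(c_0c_1)^2\mapsto(xc_1xc_2)^2$, conjugate by $x$ to $(c_1c_0)^2$; $c_2=xc_0x$ becomes $c_1=c_1$; and $\kappa^2=1$.) With $\varphi\in\mathrm{Aut}(D_6)$, $\varphi(\tau)=\tau\rho$, $\varphi(\rho)=\rho^{-1}$, we have $\varphi\theta_2\kappa=\theta_5$: $c_1\mapsto\varphi(\tau\rho)=\tau$, $c_2\mapsto\varphi(\tau)=\tau\rho$, $x\mapsto\varphi(\tau\rho^2)=\tau\rho^{-1}=\tau\rho^5$.

(a) So any two such $E_1,E_2$ admit an isomorphism $\Gamma_{E_1}\to\Gamma_{E_2}$ carrying $\pi$ to $\pi$. By the conjugation principle they are conjugate.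

(b) A homeomorphism of $D(2;2,6)$ fixes both corners, as their orders differ. If it preserves orientation it preserves both edges, so it is isotopic to one fixing the boundary, hence to the identity. So $|M(O_E)|\le2$. $\kappa$ is not inner, since it swaps $c_1,c_2$, which are distinct in $\Gamma^{ab}\cong(\mathbb Z/2)^3$ (basis $x,c_1,c_2$). So $\mathrm{Out}(\Gamma)=\{1,[\kappa]\}$. We may take $\pi=\ker\theta_2$. If $\kappa$ preserved it, there would be $\varphi\in\mathrm{Aut}(D_6)$ with $\varphi\theta_2=\theta_2\kappa$: $\varphi(\tau)=\tau\rho$, $\varphi(\tau\rho)=\tau$, $\varphi(\tau\rho^2)=\tau\rho^2$. But the first two give $\varphi(\rho)=\rho^{-1}$ and $\varphi(\tau\rho^2)=\tau\rho^5$. So $W(E)=1$ by (5).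

(c) By (b) every finite $E'\supsetneq E$ satisfies $N_{E'}(E)=E$, so Lemma 7 applies. Say that the pair $(E\subset E')$ is of type $i$ if (11) holds with this $i$.

*Pairs of the same type are conjugate.* Given $(E_1\subset E'_1)$ and $(E_2\subset E'_2)$ of type $i$, the isomorphism $\Gamma_{E'_1}\to\Gamma_{E'_2}$ carrying $a,b,c$ to $a,b,c$ is compatible with the maps onto $S_4\times\langle z\rangle$. So it carries $\pi$ to $\pi$ and $\Gamma_{E_1}$ to $\Gamma_{E_2}$; apply the conjugation principle.

*One overgroup of each type.* By the converse in Lemma 7 and (a), $E$ lies in a pair $(E\subset E'_i)$ of each type. If $E''$ is another overgroup of type $i$, some $h\in G$ has $hEh^{-1}=E$ and $hE'_ih^{-1}=E''$. Then $h\in N_G(E)=E\subset E'_i$, so $E''=E'_i$.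

*The types differ.* Since $T^{E'}$ is a point, the hyperbolic structure is unique. Any two triangles of the tessellation of $\mathbb H^2$ differ by an element of $\Gamma_{E'}$, and the angles are distinct, so $(a,b,c)$ is unique up to conjugation in $E'$. But $(ac)b$ has order $6$ for $i=0$ (where $ac=((12),1)$, $b=((23),z)$) and order $3$ for $i=1$ (where $ac=((12),z)$). So $E'_0\ne E'_1$.

*The fixed sets.* $W(E)=1$ acts cocompactly on $X^E$, so $X^E$ is a compact contractible $1$-manifold, an interval. $X^{E'_i}$ is contractible of dimension $0$, a point $q_i$. Its stabilizer is a finite group properly containing $E$ and containing $E'_i$, so it is $E'_i$, both overgroups having order $48$. Hence $q_0\ne q_1$ and $X^E_{\rm sing}=\{q_0,q_1\}$. $\square$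

So the attempt of Section 9 stops here: for these $E$,
$$H^1_c(X^E,X^E_{\rm sing})=H^1(\text{interval},\text{two points})=\mathbb Z,\qquad d(E)=1 .$$
And they do occur in $\mathcal B_F$, for $F$ a Sylow $2$-subgroup of $E$. Each such $E$ contributes a class to $H_c^1(X^F_{\rm sing},Y_F)$ in (8), and no estimate made one $E$ at a time can remove it. What can still save $d(F)\le1$ is the left-hand map of (8): all these classes might come from $H_c^1(X^F,Y_F)$. The idea is to compute $W(F)$ exactly. It turns out to be $D_\infty$, so $(X^F,Y_F)$ looks like $(\mathbb R,\mathbb Z)$, with one class for each edge of the line; and the intervals $X^E$ correspond one-to-one to these edges.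

## 14. Order-four subgroups and the infinite dihedral group

Let $|F|=4$ be such that the set $\mathcal E$ of $E\in\mathcal B_F$ of type $D(2;2,6)$ is non-empty. By Lemma 6 these are isomorphic to $D_6$, and every subgroup of order $4$ of $D_6$ is a self-normalizing Sylow $2$-subgroup. So $\mathcal E$ consists of all $D_6$-subgroups $E\supset F$ of this type.

**Step 1: $W(F)$ acts simply transitively on $\mathcal E$.** Purpose: count $\mathcal E$ by $W(F)$. By Lemma 9(a) and Sylow's theorem in $E$, the pairs $(F\subset E)$ form one $G$-orbit, so $N_G(F)$ is transitive on $\mathcal E$. The stabilizer of $E$ is $N_G(E)\cap N_G(F)=N_E(F)=F$.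

**Step 2: the orbifold $O_F$.** Purpose: find $O_F$ with its labels, so that (5) gives $W(F)$. Let $E\in\mathcal E$ and use (11) for $E'=E'_0$, so $i=0$. Up to conjugacy in $E$, $F=\langle A,z\rangle$ with $A=((34),1)$; put $B=((12),1)$. An element normalizing $F$ fixes $z$ and sends $A$ to an element of $F$ with trivial $z$-part, so commutes with $A$. Hence $H:=N_{E'}(F)=\langle A,B,z\rangle\cong(\mathbb Z/2)^3$, the stabilizer of the subset $\{1,2\}$ of $\{1,2,3,4\}$. The coset $Hw$ corresponds to the $2$-subset $w^{-1}\{1,2\}$, and $Hws$ to $s\cdot w^{-1}\{1,2\}$. So the six triangles of $S/H$ are glued as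
$$12\overset b-13,\quad13\overset a-14,\quad13\overset c-24,\quad14\overset c-23,\quad23\overset a-24,\quad24\overset b-34,$$
with mirrors $a,c$ at $12$; $b$ at $14$; $b$ at $23$; $a,c$ at $34$. The $ac$-vertex of $13,14,23,24$ is interior with angle $4\cdot\frac\pi2=2\pi$, a regular point. Along the boundary we meet: side $a$ of $12$; a corner formed by $12,13,14$ (angle $3\cdot\frac\pi6$); side $b$ of $14$; a corner formed by $14,23$ ($2\cdot\frac\pi4$); side $b$ of $23$; a corner formed by $23,24,34$ ($3\cdot\frac\pi6$); side $a$ of $34$; a corner ($\frac\pi2$); side $c$ of $34$; a flat vertex formed by $34,24,13,12$ ($4\cdot\frac\pi4$); side $c$ of $12$; a corner ($\frac\pi2$). So $S/H$ is a right-angled pentagon; it is a disc, since $\chi(Q)=-\frac14+\frac54=1$.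

The side reflections are $wsw^{-1}$, well defined in the abelian group $H$. With $w=1,\ ba,\ bac,\ bcb$ and $1$,
$$S_1=A,\quad S_2=Az,\quad S_3=Bz,\quad S_4=B,\quad S_5=AB.$$
For example $(ba)b(ba)^{-1}$ has permutation part $(34)$ and three factors $b$, hence $z$-part $z$; $(bac)b(bac)^{-1}$ has permutation part $(12)$ and $z$-part $z$; $(bcb)a(bcb)^{-1}$ has permutation part $(12)$ and four factors $b$. The part of the fifth side at $34$ has the same reflection $bcb\,c\,bcb=AB$.

Only $S_1,S_2$ lie in $F$, and $F$ has index $2$ in $H$. So $O_F$ is the double of the pentagon along the consecutive sides $3,4,5$. The corner between sides $1$ and $2$ gives two corners, the corners $S_2S_3$ and $S_5S_1$ become flat boundary points, and $S_3S_4$, $S_4S_5$ become cone points. Thus $O_F=D(2,2;2,2)$, with two edges whose reflections map to $A$ and $Az$, and two cone points mapping to $S_3S_4=z$ and $S_4S_5=A$. By (3), $T^F\cong\mathbb R^3$. As $F$ is abelian, edges and cone points have well-defined labels in $F$. Let $\alpha=A$ be the label common to an edge and a cone point, $\beta=Az$ the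 other edge label, $\gamma=z$ the other cone label. These are the three distinct involutions of $F$: we have met Example 2 of Section 5.

**Step 3: $W(F)\cong D_\infty$, and $Y_F$.** Model $O_F$ as the unit disc with corners $\pm1$, upper and lower edge labelled $\alpha,\beta$, and cone points $\frac i2,-\frac i2$ labelled $\alpha,\gamma$. By (5), $h\in M(O_F)$ lies in $W(F)$ iff $\theta h_*=\varphi\theta$ for some $\varphi\in\mathrm{Aut}(F)$. Then $\varphi$ preserves $\{\alpha,\beta\}$ and $\{\alpha,\gamma\}$, so $\varphi=1$, and $h$ preserves each edge and each cone point. Conversely such $h$ satisfy $\theta h_*=\theta$, because $\Gamma_F$ is generated by reflections and cone generators, $F$ is abelian, and all labels are involutions.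

An orientation-preserving such $h$ fixes both corners and can be isotoped to the identity on the boundary. The group of orientation-preserving homeomorphisms of the circle fixing $\pm1$ is contractible, so these classes form a subgroup of $\mathrm{Mod}(D^2,2\text{ points rel }\partial)=\langle\eta\rangle\cong\mathbb Z$, with $\eta$ the half twist. Preserving each cone point, they form $\langle t\rangle$, $t=\eta^2$. Let $\mu(x,y)=(-x,y)$: it preserves each edge and cone point, so $\mu\in W(F)$; it reverses orientation and $\mu t\mu^{-1}=t^{-1}$. So $W(F)=\langle t,\mu\rangle\cong D_\infty$, and its non-trivial finite subgroups are generated by the elements $\nu_k=t^k\mu$, $k\in\mathbb Z$. Let $D_\infty$ act on $\mathbb R$ as in Section 2. Then $\nu_k$ is the reflection in $k$, $w\nu_kw^{-1}=\nu_{w(k)}$, and $D_\infty$ acts simply transitively on the edges $[k,k+1]$.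

Let $H_k\le N_G(F)$ be the preimage of $\langle\nu_k\rangle$, of order $8$, and $T_k=T^{H_k}\subset T^F$ the fixed set of $\nu_k$. At a point of $T_k$, $\nu_k$ is represented by an isometric orientation-reversing involution of the disc $O_F$ preserving each edge and each cone point. It reverses the boundary, so it swaps the corners and fixes exactly one point on each edge. Its fixed set is locally that of a reflection, hence a $1$-manifold with these two end points. There is no closed component $C$, because the involution exchanges the two sides of $C$, while $C$ would cut the disc into a disc and an annulus. So the fixed set is one arc joining the two edges and containing both cone points. Hence $O_{H_k}$ is a pentagon $D(;2,2,2,2,2)$ (one corner of $O_F$, two end points of the arc, two cone points), and $T_k\cong\mathbb R^2$.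

Let $Y_k=T_k\cap X=X^{H_k}$. The $T_k$ are disjoint, as $\nu_k\nu_l$ has infinite order for $k\ne l$ and the action is proper. So $Y_F=\bigsqcup_kY_k$. Each $Y_k$ is contractible. It is compact, since the normalizer $\langle\nu_k\rangle$ of $\langle\nu_k\rangle$ in $D_\infty$ is finite and acts cocompactly on it. The family $(Y_k)$ is locally finite, as only finitely many group elements fix a point of a given compact set.

Let $E\in\mathcal E$, with $q_0,q_1,E'_0,E'_1$ as in Lemma 9. By (11) and the computation of $H$ in Step 2, which does not depend on $i$, $N_{E'_i}(F)$ has order $8$. So it equals $H_{k_i}$ for a unique $k_i=k_i(E)$, and $q_i\in Y_{k_i}$.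

**Step 4: $|k_0-k_1|=1$.** Purpose: attach to $E$ an edge of $\mathbb R$. First, $k_0\ne k_1$: otherwise $\langle E,H_{k_0}\rangle$ lies in both $E'_0$ and $E'_1$. It properly contains $E$, because $N_E(F)=F$. By Lemma 9(c) it is $E'_0$ or $E'_1$, and since both have order $48$, $E'_0=E'_1$, a contradiction.

Next, $T_k$ is a closed submanifold of codimension $1$ in $T^F\cong\mathbb R^3$. From
$$0=H_c^2(T^F;\mathbb F_2)\to H_c^2(T_k;\mathbb F_2)\to H_c^3(T^F\setminus T_k;\mathbb F_2)\to H_c^3(T^F;\mathbb F_2)\to0$$
the third term has dimension $2$, so $T^F\setminus T_k$ has two components. Near each point of $T_k$, $\nu_k$ is in suitable coordinates a linear reflection and exchanges the two local sides. If $\nu_k$ preserved each component, then at every point of $T_k$ both local sides would lie in the same component; this component is locally constant along the connected $T_k$, so the other component would have empty frontier, contradicting connectedness of $T^F$. Hence $\nu_k$ exchanges the components, and $T_k$ lies in the closure of both. As $\nu_k(T_{k+1})=T_{k-1}$, we may denote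 the components $U_k^+\supset T_{k+1}$ and $U_k^-\supset T_{k-1}$.

The set $U_{k+1}^+\cup T_{k+1}$ is connected, misses $T_k\subset U_{k+1}^-$, and contains $T_{k+1}\subset U_k^+$. So $U_{k+1}^+\subset U_k^+$. Hence for $l\ge k+2$, $T_l\subset U_{l-1}^+\subset U_{k+1}^+$, while $T_k\subset U_{k+1}^-$. *So any path from $T_k$ to $T_l$ meets $T_{k+1}$.*

A point of $X^E$ with stabilizer $E$ is not in $Y_F$, since $N_E(F)=F$. So the open segment of $X^E$ between $q_0\in T_{k_0}$ and $q_1\in T_{k_1}$ misses $Y_F=X\cap\bigcup_kT_k$. If $|k_0-k_1|\ge2$, this segment would have to meet a third $T_k$. Therefore $|k_0-k_1|=1$.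

**Step 5: intervals correspond to edges.** Assign to $E\in\mathcal E$ the edge with end points $k_0(E),k_1(E)$. Conjugation preserves types, so this is a $D_\infty$-equivariant map from $\mathcal E$ to the set of edges of $\mathbb R$. Both are simply transitive $D_\infty$-sets (Steps 1 and 3), so the map is bijective.

**Step 6: $(X^F,Y_F)$ looks like $(\mathbb R,\mathbb Z)$.** $X^F$ and $\mathbb R$ are cocompact models for $\underline ED_\infty$, so there is a $D_\infty$-homotopy equivalence $p:X^F\to\mathbb R$. Equivariant maps and homotopies between cocompact proper $D_\infty$-spaces are proper, so $p$ is a proper homotopy equivalence. Moreover $p(Y_k)\subset\mathbb R^{\nu_k}=\{k\}$. Since $Y_F$ is a locally finite disjoint union of the compact contractible $Y_k$, $H_c^*(\mathbb Z)\to H_c^*(Y_F)$ is an isomorphism, where $\mathbb Z\subset\mathbb R$ is the set of integers. By the five lemma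
$$p^*:H_c^1(\mathbb R,\mathbb Z)=\bigoplus_{\rm edges}\mathbb Z\ \longrightarrow\ H_c^1(X^F,Y_F)$$
is an isomorphism.

**Step 7: the left-hand map of (8) is onto.** Let $X'=Y_F\cup\bigcup_{E\in\mathcal E}X^E\subset X^F_{\rm sing}$. Since $X^E_{\rm sing}=\{q_0,q_1\}=X^E\cap Y_F$, the simplices of $X'\setminus Y_F$ are exactly those with stabilizer in $\mathcal E$, and
$$H_c^1(X',Y_F)=\bigoplus_{E\in\mathcal E}H^1(X^E,\{q_0,q_1\})\cong\bigoplus_{\mathcal E}\mathbb Z,$$
the isomorphism being evaluation on the segment from $q_0$ to $q_1$. Consider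
$$H_c^1(\mathbb R,\mathbb Z)\xrightarrow{\ \cong\ }H_c^1(X^F,Y_F)\xrightarrow{\ u\ }H_c^1(X^F_{\rm sing},Y_F)\xrightarrow{\ \rho\ }H_c^1(X',Y_F).$$
The map $p$ sends the segment of $E$ to a path $\omega$ from $k_0(E)$ to $k_1(E)$, possibly wandering. In ordinary cohomology the generator of the edge $[k,k+1]$ is the coboundary of the function $f$ on the integers with $f(l)=0$ for $l\le k$ and $f(l)=1$ for $l\ge k+1$. So its value on $\omega$ is $f(k_1(E))-f(k_0(E))$, which is $\pm1$ if $[k,k+1]$ is the edge of $E$ and $0$ otherwise, by Step 4. By Step 5 the composite sends basis elements bijectively to basis elements up to sign; it is an isomorphism.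

The simplices of $X^F_{\rm sing}\setminus X'$ are those with stabilizer in $\mathcal B_F\setminus\mathcal E$. By Lemmas 6 and 8 (and dimension, if $\dim X^E=0$) these stabilizers have $d\le0$. So $H_c^1(X^F_{\rm sing},X')=0$ by Lemma 1(3), and $\rho$ is injective. As $\rho u$ is an isomorphism, $\rho$ is bijective and $u$ is surjective.

**Step 8: proof of Proposition 5.** With $u$ surjective, (8) for $j=2$ gives $H_c^2(X^F,X^F_{\rm sing})=0$. For $j\ge3$, $H_c^{j-1}(X^F_{\rm sing},Y_F)=0$ by Lemma 1(3), because $d(E)\le\dim X^E\le1$ for all $E\in\mathcal B_F$; so $H_c^j(X^F,X^F_{\rm sing})=0$. Thus $d(F)\le1$. If $|F|\ne4$, or $|F|=4$ and $\mathcal E=\emptyset$, then no member of $\mathcal B_F$ is of type $D(2;2,6)$ (by Step 2 of Section 10 that type needs $|F|=4$). So $d(E)\le0$ for all $E\in\mathcal B_F$ by Lemmas 6 and 8, and $d(F)\le1$ by Section 9. This proves Proposition 5, and with Section 8 and (1), Theorem A. $\blacksquare$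

## 15. Modules vanishing at $G/1$, finite-index subgroups and finite extensions

*Proof of Theorem B.* (1) We have shown $d(K)\le v-1$ for every finite $K\ne1$: for $g=5$, $d(K)\le4$ (Section 7); for $g=4$, $d(K)\le2$ (Section 8). If $M(G/1)=0$, Lemma 1(1) gives $H^n_{\mathcal F}(G;M)=0$ for $n\ge v$. For general $M$, $M_1$ is a submodule (the case $j=1$ of the filtration in the proof of Lemma 1) and $(M/M_1)(G/1)=0$. The exact sequence
$$H^v_{\mathcal F}(G;M_1)\to H^v_{\mathcal F}(G;M)\to H^v_{\mathcal F}(G;M/M_1)=0$$
gives the second claim.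

(2) Let $H\le G$ have finite index. A model for $\underline EG$ restricts to a model for $\underline EH$, so
$$v=\mathrm{vcd}(H)\le\underline{\mathrm{cd}}(H)\le\underline{\mathrm{gd}}(H)\le\underline{\mathrm{gd}}(G)=v .$$
Let $1\to A\to H'\to H\to1$ be exact with $A$ finite. A subgroup of $H'$ is finite iff its image in $H$ is finite, so a model for $\underline EH$ is, via $H'\to H$, a model for $\underline EH'$. Conversely, let $Z$ be a model for $\underline EH'$. Then $Z^A$ is an $H$-CW-complex, and for $F\le H$ with preimage $\tilde F\le H'$ we have $(Z^A)^F=Z^{\tilde F}$, contractible for $F$ finite and empty otherwise. So $Z^A$ is a model for $\underline EH$ of dimension at most $\dim Z$. The minimal dimensions agree and equal $v$. $\blacksquare$
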